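# One radius of convergence for all non-escaping series of a skew product germ

## Theorems A and B: uniform convergence on $\mathcal K_{\mathbb L}$

**Setting.** Let $2\le c<d$ be integers and let $f$ be a germ of holomorphic map at $0\in\mathbb C^2$ of the form
$$f(z,w)=\big(z^d,\;F(z,w)\big),\qquad F(z,w)=w^c+z\,h(z,w),$$
with $h$ holomorphic near $0$ and $h(0,0)=0$. Write $f^n(z,w)=(z^{d^n},F_n(z,w))$, with $F_0=w$. Let $\mathbb L$ be the completion of an algebraic closure of $\mathbb C(\!(z)\!)$, with $|z|=e^{-1}$. Fix a compatible system of roots $z^{1/q}$, meaning $(z^{1/(qm)})^m=z^{1/q}$, and put $z^{p/q}=(z^{1/q})^p$. Every nonzero element of $\mathbb L$ is uniquely a series $\sum_n a_nz^{\beta_n}$ with $a_n\in\mathbb C^*$ and rational exponents $\beta_0<\beta_1<\cdots$ that tend to $+\infty$ if the series is infinite. Its absolute value is $e^{-\beta_0}$. Write $\operatorname{ord}=-\log|\cdot|$, and $\phi(z^{1/d})=\sum_n a_nz^{\beta_n/d}$. On $\{|\phi|<1\}$ let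
$$f_\diamond(\phi)(z)=z^{1/d}\,h\big(z^{1/d},\phi(z^{1/d})\big)+\phi(z^{1/d})^c,$$
$$\mathcal K_{\mathbb L}=\Big\{\phi\in\mathbb L:\ |\phi|<1,\ \sup_{n\ge0}|f_\diamond^n(\phi)|<1\Big\}.$$

**Theorem A.** There are $r\in(0,1)$, $\rho\in(0,\frac12]$, an integer $b\ge1$ and a rational $s\in(0,1/c)$, depending only on $f$, such that for every $\phi=\sum a_nz^{\beta_n}\in\mathcal K_{\mathbb L}$:

1. $|a_n|\le\rho\,r^{-\beta_n}$ for all $n$;
2. for all $m\ge0$, the number of exponents $\beta_n<X_m:=s(d/c)^m$ is at most $b\,c^mX_m$.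

Consequently, for every $0<r'<r$,
$$\sup_{\phi\in\mathcal K_{\mathbb L}}\ \sum_n|a_n|\,r'^{\beta_n}<\infty .$$

For $r>0$ put $H_r=\{t\in\mathbb C:\operatorname{Re}t<\log r\}$ and read $z=e^t$, so that $z^{p/q}$ becomes $e^{pt/q}$.

**Theorem B.** With the same constants, for $t\in H_r$ let
$$K_t=\big\{|w|\le\rho:\ |F_n(e^t,w)|\le|e^t|^{sd^n}\ \ \forall n\ge0\big\}.$$
Then $\mathcal K_{\mathbb L}$ is compact, and for every $t\in H_r$ the evaluation $\phi\mapsto\phi(t):=\sum a_ne^{\beta_nt}$ is a homeomorphism from $\mathcal K_{\mathbb L}$ onto $K_t$. In particular distinct elements of $\mathcal K_{\mathbb L}$ never coincide at a point of $H_r$. Every point $(z,w)$ with $0<|z|<r$, $|w|\le\rho$ satisfies exactly one of the following, where $(z_n,w_n)=f^n(z,w)$: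

* $(z,w)$ lies on the graph of some $\phi\in\mathcal K_{\mathbb L}$, i.e. $(z,w)=(e^t,\phi(t))$ for some $t\in H_r$, and then $|w_n|\le|z_n|^s$ for all $n$;
* $\log|w_n|/\log|z_n|=O((c/d)^n)\to0$.

The question behind this is taken from Romain Dujardin, Charles Favre, Matteo Ruggiero, "Polynomial skew products with small relative degree", arXiv:2507.09197 (2025). In plain words: the series in $\mathcal K_{\mathbb L}$ are defined by a purely non-Archimedean condition on their orbits. Is there, for every $f$, one $r>0$ with $\sum_n|a_n|r^{\beta_n}<\infty$ for every series in $\mathcal K_{\mathbb L}$ simultaneously? Theorem A says yes: any positive number smaller than its $r$ will do. Theorem B adds that these series, summed over $H_r$, fill out exactly the set of points of $\mathbb C^2$ whose orbits do not escape towards $\{z=0\}$ in the sense of the second alternative.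

## The field $\mathbb L$, the action of $f$, and the two bounds

**Elements of $\mathbb L$.** Puiseux series are in $\mathbb L$, but so is $\sum_{n\ge1}z^{n+2^{-n}}$, whose exponents have unbounded denominators. On the other hand $\sum_{n\ge1}z^{1-1/n}$ is not an element of $\mathbb L$, since its exponents stay bounded. Because denominators may be unbounded, a series in $\mathbb L$ cannot be summed on a finite cover of a punctured disc. It can be summed, if its coefficients permit, as a function of $t=\log z$ on a half-plane $H_r$; this is why Theorem B is stated there.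

If $\operatorname{ord}(\phi-\phi')\ge X$, then $\phi$ and $\phi'$ have the same terms of exponent $<X$. This trivial remark will transport information from one series to another.

**Substitution.** If $A(\zeta,w)=\sum a_{ij}\zeta^iw^j$ is a power series with complex coefficients and $x,y\in\mathbb L$ satisfy $|x|,|y|<1$, then $\sum a_{ij}x^iy^j$ converges in $\mathbb L$, because $|a_{ij}|\le1$ and the terms tend to $0$. The map $A\mapsto A(x,y)$ is a ring homomorphism, and $|A(x,y)|=1$ if $A(0,0)\ne0$. So $F(z,\phi)$ makes sense for $|\phi|<1$.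

**The action.** $f$ sends a point $(x,\phi(x))$ of the graph of $\phi$ to $(x^d,F(x,\phi(x)))$. With $z=x^d$, this is the graph of $z\mapsto F(z^{1/d},\phi(z^{1/d}))=f_\diamond(\phi)(z)$. For example, if $F=w^c$ then $f_\diamond(z^\beta)=z^{c\beta/d}$. Since $c<d$ the order drops. A monomial is pushed towards order $0$, i.e. towards the boundary of the unit ball.

**Why there are two bounds.** Convergence is a separate issue from membership in $\mathbb L$: the series $\sum_{n\ge1} n!\,z^n$ belongs to $\mathbb L$ but converges for no $r>0$. Bound 1 of Theorem A excludes this. Bound 1 alone would not suffice. Take coefficients all equal to $1$ and exponents $n+j/n^n$, with $n\ge1$ and $0\le j<n^n$. This is an element of $\mathbb L$ with bounded coefficients, yet for $0<r'<1$ the sum of $r'^{\beta}$ is at least $\sum_n n^nr'^{\,n+1}=\infty$. Bound 2 controls the number of exponents. Since $c^mX_m=s\,d^m$, it allows about $b\,s\,d^m$ exponents below $X_m=s(d/c)^m$. That is a power of $X_m$, which a geometric factor easily beats.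

## Three families computed by hand

**Example 1 ($F=w^c$).** Here $\operatorname{ord}f_\diamond^n\phi=(c/d)^n\operatorname{ord}\phi\to0$ unless $\phi=0$, so $\mathcal K_{\mathbb L}=\{0\}$.

**Example 2 ($r$ must depend on $f$).** Let $p$ be a convergent power series with $p(0)=0$ and let
$$F(z,w)=(w-p(z))^c+p(z^d).$$
At $z=0$ this is $w^c$, so $F=w^c+zh$. At $w=0$, $h(z,0)=\big((-p(z))^c+p(z^d)\big)/z$, which vanishes at $z=0$ because $c,d\ge2$. So $F$ has the required form. Directly from the definition, $f_\diamond(p+u)=p+u(z^{1/d})^c$. If $|p+u|<1$ and $u\neq0$, then $\operatorname{ord}u>0$, since $\operatorname{ord}p\ge1$. The $n$-th iterate is $p+u_n$ with $\operatorname{ord}u_n=(c/d)^n\operatorname{ord}u\to0$. As soon as $\operatorname{ord}u_n<1$ we have $\operatorname{ord}(p+u_n)=\operatorname{ord}u_n$, so the orbit escapes. Hence $\mathcal K_{\mathbb L}=\{p\}$, and the radius of convergence of $p$ can be as small as one likes.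

**Example 3 ($c=2$, $d=3$, $F=w^2+z^2$).** Now $f_\diamond(\phi)=z^{2/3}+\phi(z^{1/3})^2$. Let $\beta=\operatorname{ord}\phi>0$. If $\beta<1$, then $\operatorname{ord}f_\diamond(\phi)=\frac23\beta$, which is again $<1$, so the orders tend to $0$. If $\beta>1$, then $\operatorname{ord}f_\diamond(\phi)=\frac23<1$, and the orbit escapes from there. Hence $\phi\in\mathcal K_{\mathbb L}$ if and only if every $f_\diamond^n\phi$ has order exactly $1$.

Let $\phi\in\mathcal K_{\mathbb L}$ and $\psi=f_\diamond(\phi)$. Then $\phi^2+z^2=\psi(z^3)$, so $\phi=T_\varepsilon(\psi)$ for a sign $\varepsilon=\pm1$, where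
$$T_\varepsilon(\psi)=\varepsilon\, i z\,\big(1-z^{-2}\psi(z^3)\big)^{1/2}$$
(binomial series). Conversely $f_\diamond(T_\varepsilon\psi)=\psi$ for every $\psi$ of order $\geq1$. For $\psi,\psi'$ of order $\ge1$,
$$\operatorname{ord}(T_\varepsilon\psi-T_\varepsilon\psi')=3\operatorname{ord}(\psi-\psi')-1\ \ge\ 2\operatorname{ord}(\psi-\psi').$$
So for each sign sequence the series $T_{\varepsilon_0}\cdots T_{\varepsilon_{n-1}}(iz)$ converge in $\mathbb L$, to some $\phi_\varepsilon$. We have $f_\diamond(\phi_{\varepsilon_0\varepsilon_1\dots})=\phi_{\varepsilon_1\varepsilon_2\dots}$, and all these have order $1$, so $\phi_\varepsilon\in\mathcal K_{\mathbb L}$. Every $\phi\in\mathcal K_{\mathbb L}$ arises like this, since $\phi=T_{\varepsilon_0}\cdots T_{\varepsilon_{n-1}}(f_\diamond^n\phi)$ is within order $2^n$ of $T_{\varepsilon_0}\cdots T_{\varepsilon_{n-1}}(iz)$. Different sign sequences give different series, because the leading coefficient of $f^n_\diamond\phi_\varepsilon$ is $\varepsilon_ni$. So $\mathcal K_{\mathbb L}$ is in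 bijection with $\{\pm1\}^{\mathbb N}$.

Uniform convergence is visible. If $\psi$ is holomorphic on $|z|<\frac14$ with $|\psi(z)|\le2|z|$, then $z^{-2}\psi(z^3)$ is holomorphic there and bounded by $2|z|<\frac12$. So $T_\varepsilon(\psi)$ is holomorphic on the same disc, with $|T_\varepsilon(\psi)|\le\sqrt{3/2}\,|z|\le2|z|$. Therefore all $T_{\varepsilon_0}\cdots T_{\varepsilon_{n-1}}(iz)$ satisfy this bound. By Cauchy's estimate their $z^k$-coefficients are at most $\frac12\cdot4^k$ in modulus, and so are those of the limits. Any $r<\frac14$ works.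

## Pulling back series: where collisions with critical orbits spoil the radius

Example 3 suggests a proof. Start from a simple target $\tau$, take its successive preimages under $f_\diamond$, keep them bounded and holomorphic on a fixed domain, and pass to the limit with Cauchy's estimates. What must be controlled is one pullback: given $\psi$, solve $F(z,w)=\psi(z^d)$ for $w$.

Bounds and holomorphy of $\psi$ are not enough for this. Take $F=w^2$, $d=3$, and $\psi(z)=z^2-\delta z$ with $0<|\delta|<\frac12$. It is a polynomial, bounded by $\frac12$ on $|z|<\frac12$. Its preimages solve $w^2=z^6-\delta z^3$, so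
$$w=\pm(-\delta)^{1/2}z^{3/2}\Big(1-\frac{z^3}{\delta}\Big)^{1/2}.$$
The binomial series for $(1-x)^{1/2}$ has radius of convergence exactly $1$, so this series does not converge for $|z|>|\delta|^{1/3}$. As $\delta\to0$ the radius shrinks to $0$ although $\psi$ stays under control. The cause is a collision: at $z^3=\delta$ the curve $w=\psi(z^3)$ meets the critical value $0$.

In general let $\gamma_i(z)$ be the critical points, i.e. the solutions of $\partial_wF(z,w)=0$. After $n$ pullbacks of $\tau$, the roots $w$ of $F_n(z,w)=\tau(z^{d^n})$ stay simple on a punctured disc as soon as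
$$F_m(z,\gamma_i(z))\ne\tau(z^{d^m})\qquad\text{for all }i\text{ and }1\le m\le n$$
there. We need this with a radius independent of $n$. If the target $\tau$ is chosen in $\mathcal K_{\mathbb L}$ and some critical point also lies in $\mathcal K_{\mathbb L}$, we would need to know that distinct elements of $\mathcal K_{\mathbb L}$ do not meet near $z=0$. That is the separation statement of Theorem B, which is not yet available.

The way around is to choose a target outside $\mathcal K_{\mathbb L}$: a monomial $z^s$ with $0<s<1/c$. We shall see that every $\phi$ with $0<\operatorname{ord}\phi<1/c$ escapes, with orders decreasing from then on. So along the orbit of a critical point, the orders are either $\ge1/c$ forever, or $\ge1/c$ up to some time and then at most some $\beta_i<1/c$. There are finitely many critical points, hence there is a window $(\max\beta_i,1/c)$ that no order along any critical orbit enters. Take $s$ in this window. Then critical orbits and the target always have different orders. What remains is to make this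 quantitative with a radius that does not depend on $m$: the Schwarz lemma does it while the order is $\ge1/c$, and forward invariance of the region $|w|>|z|^s$ does it afterwards.

In Example 1 one can see that such preimages do approximate $\mathcal K_{\mathbb L}$: the solutions of $w^{c^n}=z^{sd^n}$ are $\omega z^{X_n}$ with $\omega^{c^n}=1$, and they tend to $0$ in $\mathbb L$ because $X_n=s(d/c)^n\to\infty$.

## Orders along orbits in $\mathbb L$

**Step 1: orbits in $\mathbb L$ are computed by the maps $F_n$.** This step turns $f_\diamond^n$, with its fractional powers, into substitution into $F_n$.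

Let $S\phi(z)=\phi(z^d)$, i.e. multiply every exponent by $d$. Since $z^\beta z^{\beta'}=z^{\beta+\beta'}$, $S$ is a field automorphism of $\mathbb L$ fixing $\mathbb C$. It satisfies $\operatorname{ord}S\phi=d\operatorname{ord}\phi$, so it is continuous and commutes with substitution into power series with complex coefficients. By definition $Sf_\diamond(\phi)=F(z,\phi)$. Then for $|\phi|<1$ and $n\ge0$
$$S^nf_\diamond^n(\phi)=F_n(z,\phi),\qquad \operatorname{ord}F_n(z,\phi)=d^n\operatorname{ord}f_\diamond^n(\phi).\tag{1}$$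
Indeed, for $n=0$ this is clear, and
$$S^{n+1}f_\diamond^{n+1}\phi=S^nF(z,f_\diamond^n\phi)=F(z^{d^n},S^nf_\diamond^n\phi)=F(z^{d^n},F_n(z,\phi))=F_{n+1}(z,\phi).$$
The ball is preserved: $\operatorname{ord}F(z,\phi)\ge\min(c\operatorname{ord}\phi,1)>0$. Also $\operatorname{ord}(F(z,\phi)-F(z,\phi'))\ge\operatorname{ord}(\phi-\phi')$, because $F(z,w)-F(z,w')$ is divisible by $w-w'$ as a power series. Hence $\operatorname{ord}(f_\diamond\phi-f_\diamond\phi')\ge\frac1d\operatorname{ord}(\phi-\phi')$, and $f_\diamond$ is continuous.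

**Step 2: order below $1/c$ means escape.** This step gives a usable description of $\mathcal K_{\mathbb L}$.

Let $0<\beta=\operatorname{ord}\phi<1/c$. Then $\operatorname{ord}\phi^c=c\beta<1\le\operatorname{ord}(z\,h(z,\phi))$, so $\operatorname{ord}F(z,\phi)=c\beta$ and $\operatorname{ord}f_\diamond(\phi)=\frac cd\beta<\beta$. Inductively
$$0<\operatorname{ord}\phi=\beta<1/c\ \Longrightarrow\ \operatorname{ord}f_\diamond^n\phi=(c/d)^n\beta\to0.\tag{2}$$
So an orbit in which some order is $<1/c$ has $\sup|f_\diamond^n\phi|=1$. Conversely, if all orders are $\ge1/c$, the supremum is at most $e^{-1/c}<1$. Hence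
$$\mathcal K_{\mathbb L}=\{\phi:\ |\phi|<1,\ \operatorname{ord}f_\diamond^n\phi\ge1/c\ \ \forall n\ge0\}.\tag{3}$$
The same argument shows that if $\operatorname{ord}f_\diamond^n\phi\ge s$ for all $n$ with some $s>0$, then $\phi\in\mathcal K_{\mathbb L}$, directly by the definition of $\mathcal K_{\mathbb L}$.

## The invariant bidisc, the critical points, and the constants

**Step 3: an invariant bidisc.** We need a fixed domain where all iterates live.

Choose $\rho\in(0,\frac12]$ with $h$ holomorphic near $\{|z|\le\rho,|w|\le\rho\}$, and $H\ge1$ bounding $|h|$ and $|\partial_wh|$ there. Choose $r_1\in(0,\rho)$ with $Hr_1\le\rho/2$ and $Hr_1<c\rho^{c-1}$. Since $\rho^c\le\rho^2\le\rho/2$, for $|z|<r_1$, $|w|\le\rho$ we get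
$$|F(z,w)|<\rho^c+\tfrac\rho2\le\rho\quad\text{if }z\ne0,$$
and for $z=0$, $|F(0,w)|\le\rho^c\le\rho/2<\rho$. Since $|z^d|\le|z|<r_1$, the map $f$ sends $\{|z|<r_1,|w|\le\rho\}$ into $\{|z|<r_1,|w|<\rho\}$. So all $F_n$ are defined and holomorphic near this set, with $|F_n|\le\rho$ there (and $<\rho$ for $n\ge1$).

**Step 4: the critical points.** We parametrize the zeros of $\partial_wF$, since these cause collisions.

For $|z|<r_1$ and $|w|=\rho$, $\partial_wF=cw^{c-1}+z\,\partial_wh$ is nonzero, because $c\rho^{c-1}>Hr_1$. So the number of zeros of $\partial_wF(z,\cdot)$ in $|w|<\rho$ is constant in $z$; at $z=0$ it is $c-1$. By the Weierstrass preparation theorem, near $0$ we have $\partial_wF=\text{unit}\cdot W$ with $W$ monic in $w$ of degree $c-1$, with coefficients that vanish at $z=0$. By Puiseux's theorem there is $e\ge1$ with $W(\zeta^e,w)=\prod_{i=1}^{c-1}(w-g_i(\zeta))$, where the $g_i$ are holomorphic near $0$ and $g_i(0)=0$. After shrinking $r_1$ (which preserves all inequalities above), the $g_i$ are holomorphic on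 $|\zeta|<r_1^{1/e}$, $|g_i|<\rho$, and their values stay where the factorization is valid. They account for $c-1$ zeros with multiplicity, hence the zeros of $\partial_wF(\zeta^e,\cdot)$ in $|w|\le\rho$ are exactly $g_1(\zeta),\dots,g_{c-1}(\zeta)$.

Let $\gamma_i=g_i(z^{1/e})\in\mathbb L$, so $|\gamma_i|<1$. On $H_{r_1}$ let $\gamma_i(t)=g_i(e^{t/e})$ and
$$u_{i,m}(t)=F_m(e^t,\gamma_i(t)),\qquad m\ge0.$$
This is a holomorphic function of $\zeta=e^{t/e}$ on $|\zeta|<r_1^{1/e}$, bounded by $\rho<1$. Its Taylor series, with $\zeta=z^{1/e}$, is $F_m(z,\gamma_i)\in\mathbb L$. So by (1) its order of vanishing at $\zeta=0$ is $e\,d^m\operatorname{ord}f_\diamond^m\gamma_i$ (possibly $\infty$).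

**Step 5: the window and $s$.** If $\gamma_i\notin\mathcal K_{\mathbb L}$, let $m_i$ be the least $m$ with $\operatorname{ord}f_\diamond^m\gamma_i<1/c$, which exists by (3), and let $\beta_i=\operatorname{ord}f_\diamond^{m_i}\gamma_i\in(0,1/c)$. If $\gamma_i\in\mathcal K_{\mathbb L}$, put $m_i=\infty$. Choose a rational $s\in(0,1/c)$ with $s>\beta_i$ whenever $m_i<\infty$, and let $b$ be the denominator of $s$.

In Example 3 the only critical point is $0$, with $F_0(z,0)=0$, $F_1(z,0)=z^2$ and $F_2(z,0)=F(z^3,z^2)=z^4+z^6$. The orders along the orbit are $\infty,\frac23,\frac49$, so $m_1=2$, $\beta_1=\frac49$, and $s$ is any rational in $(\frac49,\frac12)$.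

**Step 6: the radius $r$.** Choose $r\in(0,r_1)$ so small that
$$r^{(d-c)s}\le\tfrac12,\qquad Hr^{1-cs}\le\tfrac12,\qquad r^s\le\rho/4;\tag{4}$$
$$r^{1/c-s}\le r_1^{1/c};\tag{5}$$
$$|u_{i,m_i}(t)|>|e^t|^{sd^{m_i}}\ \text{ on }H_r,\ \text{ for each }i\text{ with }m_i<\infty.\tag{6}$$
All exponents of $r$ in (4) and (5) are positive, so small $r$ satisfy them. For (6): $u_{i,m_i}$ vanishes to order exactly $e\,d^{m_i}\beta_i$ in $\zeta$, so $|u_{i,m_i}|\ge A|z|^{\beta_id^{m_i}}$ with $A>0$ for $z=e^t$ close to $0$, and $\beta_i<s$. Only finitely many conditions are imposed.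

## The region $|w|>|z|^s$ and the critical orbits

**Lemma 1.** If $0<|z|<r$ and $|z|^s<|w|\le\rho$, then $|F(z,w)|\ge\frac12|w|^c$ and $|F(z,w)|>|z|^{ds}$. Hence for all $n\ge0$
$$|F_n(z,w)|>|z|^{sd^n}\ (\text{recall } |z|^{sd^n}=|z_n|^s),\qquad |F_n(z,w)|\ge(|w|/2)^{c^n}.$$

*Proof.* The lemma says that the escape region is forward invariant, with a quantified escape. By (4), $H|z|=H|z|^{1-cs}|z|^{cs}\le\frac12|z|^{cs}\le\frac12|w|^c$. So
$$|F(z,w)|\ge|w|^c-H|z|\ge\tfrac12|w|^c>\tfrac12|z|^{cs}\ge|z|^{(d-c)s}|z|^{cs}=|z|^{ds}.$$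
Thus $(z_1,w_1)=(z^d,F(z,w))$ satisfies $0<|z_1|<r$ and $|z_1|^s<|w_1|\le\rho$ again, and we iterate. For the second bound, $|w_{k+1}|\ge\frac12|w_k|^c$ gives $|w_n|\ge2^{-(1+c+\cdots+c^{n-1})}|w|^{c^n}$, and $1+\cdots+c^{n-1}=\frac{c^n-1}{c-1}\le c^n$. $\square$

**Lemma 2.** For all $i$, all $m\ge0$ and all $t\in H_r$: $|u_{i,m}(t)|\ne|e^t|^{sd^m}$.

*Proof.* This is the collision-free statement, with a radius independent of $m$. Write $z=e^t$, $\zeta=e^{t/e}$.

Let $m<m_i$. Then $\operatorname{ord}f_\diamond^m\gamma_i\ge1/c$, by minimality of $m_i$ or by (3). So $u_{i,m}$ vanishes at $\zeta=0$ to an order $\ge e\,d^m/c$. It is bounded by $1$ on $|\zeta|<r_1^{1/e}$. By the Schwarz lemma (for functions vanishing to high order; trivially if $u_{i,m}\equiv0$), and since $|\zeta|<r_1^{1/e}$,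
$$|u_{i,m}|\le\Big(\frac{|\zeta|}{r_1^{1/e}}\Big)^{ed^m/c}=\Big(\frac{|z|}{r_1}\Big)^{d^m/c}<|z|^{sd^m}.$$
The last inequality is equivalent to $|z|^{1/c-s}<r_1^{1/c}$, which holds by (5) because $|z|<r$.

Let $m\ge m_i$. Put $z'=e^{d^{m_i}t}$, so $0<|z'|<r$. By (6), $|z'|^s<|u_{i,m_i}(t)|\le\rho$, and $u_{i,m}(t)=F_{m-m_i}(z',u_{i,m_i}(t))$. Lemma 1 gives $|u_{i,m}(t)|>|z'|^{sd^{m-m_i}}=|e^t|^{sd^m}$. $\square$

## The $c^n$ preimages of $z^s$ over the half-plane $H_r$

Fix $n\ge0$ and consider the equation
$$F_n(e^t,w)=e^{sd^nt},\qquad t\in H_r,\ |w|\le\rho.\tag{7}$$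

**Lemma 3.** There are holomorphic functions $\psi_1^{(n)},\dots,\psi_{c^n}^{(n)}:H_r\to\{|w|<\rho\}$, pairwise distinct at every $t$, such that for every $t\in H_r$ the values $\psi^{(n)}_j(t)$ are the roots of (7), all simple. Each is the sum on $H_r$ of a series $\sum a_\beta e^{\beta t}$, absolutely convergent there, and the corresponding element $\sum a_\beta z^\beta$ of $\mathbb L$, also denoted $\psi_j^{(n)}$, satisfies:

* (a) $|\psi_j^{(n)}|<1$, $F_n(z,\psi_j^{(n)})=z^{sd^n}$ in $\mathbb L$, and $f_\diamond^n(\psi_j^{(n)})=z^s$;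
* (b) its exponents are positive elements of $\frac1{bq}\mathbb Z$ for some integer $q$ with $1\le q\le c^n$;
* (c) $|a_\beta|\le\rho\,r^{-\beta}$;
* (d) for fixed $n$, the $c^n$ elements $\psi_j^{(n)}$ of $\mathbb L$ are distinct.

*Proof.* **Step 7: counting roots.** We show that (7) has $c^n$ roots with multiplicity, none on the circle. For $0<|z|<r$ and $|w|=\rho$ we have $|z|^s<r^s<\rho$, so Lemma 1 gives $|F_n(z,w)|>|z|^{sd^n}$. Also $F_n(0,w)=w^{c^n}$. Hence $F_n(z,\cdot)$ has no zero on $|w|=\rho$ for $|z|<r$, and the number of its zeros in $|w|<\rho$ is a continuous integer-valued function of $z$ (argument principle), equal to $c^n$ at $z=0$. By Rouché's theorem, $F_n(e^t,\cdot)-e^{sd^nt}$ also has $c^n$ zeros in $|w|<\rho$ and none on $|w|=\rho$.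

**Step 8: the roots are simple.** This is where Lemma 2 enters. Let $w$ be a multiple root of (7), and put $z_k=e^{d^kt}$, $w_k=F_k(e^t,w)$. By the chain rule
$$0=\partial_wF_n(e^t,w)=\prod_{k<n}\partial_wF(z_k,w_k)$$
(for $n=0$ the product is $1$, so there is no multiple root). So $\partial_wF(z_k,w_k)=0$ for some $k<n$. By Step 4 applied with $\zeta=e^{d^kt/e}$, $w_k=\gamma_i(d^kt)$ for some $i$. Then $w_n=F_{n-k}(z_k,w_k)=u_{i,n-k}(d^kt)$. Since $d^kt\in H_r$, Lemma 2 gives $|w_n|\ne|e^{d^kt}|^{sd^{n-k}}=|e^t|^{sd^n}$, which contradicts (7).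

**Step 9: global holomorphic roots.** We turn local roots into functions on all of $H_r$. Let $E$ be the set of solutions $(t,w)$ of (7). By Step 7 it lies in $H_r\times\{|w|<\rho\}$, and the part of $E$ over a compact subset of $H_r$ is compact. By Step 8 and the implicit function theorem the projection $E\to H_r$ is locally biholomorphic. A proper local homeomorphism onto $H_r$ is a finite covering; here it has $c^n$ sheets. Since $H_r$ is simply connected, the covering is trivial, and its sheets are graphs of holomorphic functions $\psi_1^{(n)},\dots,\psi_{c^n}^{(n)}$, pairwise distinct at every $t$.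

**Step 10: series expansions.** We recognize these functions as series in fractional powers of $z$. Replacing $t$ by $t+2\pi ib$ changes neither $e^t$ nor $e^{sd^nt}$, because $sb\in\mathbb Z$. So this translation permutes the $\psi^{(n)}_j$. If $q$ is the length of the cycle that contains $j$, then $q\le c^n$ and $\psi_j^{(n)}$ has period $2\pi ibq$. Hence $\psi_j^{(n)}(t)=G(e^{t/(bq)})$ with $G$ holomorphic and bounded by $\rho$ on $0<|x|<r^{1/(bq)}$, and $G$ extends holomorphically to $x=0$. Letting $\operatorname{Re}t\to-\infty$ in (7) gives $F_n(0,G(0))=G(0)^{c^n}=0$, so $G(0)=0$. Write $G(x)=\sum_{k\ge1}G_kx^k$ and define $\psi_j^{(n)}=\sum_kG_kz^{k/(bq)}\in\mathbb L$.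

Now (b) is clear. For (c), Cauchy's estimate gives $|G_k|\le\rho\,(r^{1/(bq)})^{-k}=\rho\,r^{-\beta}$ with $\beta=k/(bq)$. For (a), $|\psi^{(n)}_j|<1$ because the exponents are positive. Equation (7) is the identity $F_n(x^{bq},G(x))=x^{bqsd^n}$ of convergent power series in $x$; substituting $x=z^{1/(bq)}$ gives $F_n(z,\psi_j^{(n)})=z^{sd^n}$ in $\mathbb L$. By (1) this reads $S^nf_\diamond^n(\psi_j^{(n)})=S^n(z^s)$, and $S$ is injective. For (d), the series determines the function on $H_r$, and the functions are distinct. $\square$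

## Approximation of $\mathcal K_{\mathbb L}$ at rate $X_n=s(d/c)^n$, and Theorem A

**Lemma 4.** If $|\phi|<1$, then for every $n\ge0$
$$\sum_{j=1}^{c^n}\operatorname{ord}(\phi-\psi_j^{(n)})=\operatorname{ord}\big(F_n(z,\phi)-z^{sd^n}\big).\tag{8}$$
Consequently
$$\operatorname{ord}f_\diamond^n\phi\ge s\ \Longrightarrow\ \exists j:\ \operatorname{ord}(\phi-\psi_j^{(n)})\ge X_n.\tag{9}$$

*Proof.* We factor the equation over $\mathbb L$, then use the pigeonhole principle. The germ $F_n(\zeta^b,w)-\zeta^{bsd^n}$ is holomorphic because $bs\in\mathbb Z$, and at $\zeta=0$ it restricts to $w^{c^n}$. By Weierstrass preparation it equals $U(\zeta,w)P(\zeta,w)$, with $U(0,0)\ne0$ and $P$ monic in $w$ of degree $c^n$. Substitute $\zeta=z^{1/b}$ and $w=\phi$ with $|\phi|<1$. Then $|U(z^{1/b},\phi)|=1$, so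
$$\operatorname{ord}P(z^{1/b},\phi)=\operatorname{ord}\big(F_n(z,\phi)-z^{sd^n}\big).$$
By (a) and (d) of Lemma 3, the $\psi_j^{(n)}$ are $c^n$ distinct roots in $\mathbb L$ of the monic polynomial $P(z^{1/b},w)$ of degree $c^n$. So $P(z^{1/b},w)=\prod_j(w-\psi_j^{(n)})$, and (8) follows.

If $\operatorname{ord}f_\diamond^n\phi\ge s$, then $\operatorname{ord}F_n(z,\phi)\ge sd^n$ by (1), so the right side of (8) is at least $sd^n$. One of the $c^n$ terms on the left is at least $sd^n/c^n=X_n$. $\square$

**Proof of Theorem A.** Let $\phi=\sum a_kz^{\beta_k}\in\mathcal K_{\mathbb L}$. By (3), $\operatorname{ord}f_\diamond^n\phi\ge1/c>s$ for every $n$. So by (9), for every $n$ there is $j$ such that $\phi$ and $\psi_j^{(n)}$ have the same terms of exponent $<X_n$.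

**Step 11: coefficients.** Since $c<d$, $X_n\to\infty$. So each term $a_kz^{\beta_k}$ is a term of some $\psi_j^{(n)}$, and (c) gives $|a_k|\le\rho\,r^{-\beta_k}$.

**Step 12: exponents.** By (b) with $n=m$, the exponents of $\phi$ below $X_m$ are positive multiples of $\frac1{bq}$ for some $q\le c^m$. There are at most $bqX_m\le bc^mX_m$ of these.

**Step 13: summation.** Let $0<r'<r$, $\theta=r'/r<1$, $X_{-1}:=0$. By Steps 11 and 12,
$$\sum_k|a_k|r'^{\beta_k}\le\rho\sum_{m\ge0}\ \sum_{X_{m-1}\le\beta_k<X_m}\theta^{\beta_k}\le\rho\sum_{m\ge0}b\,c^mX_m\,\theta^{X_{m-1}}<\infty,$$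
because $c^mX_m=s\,d^m$ while $X_{m-1}=s(d/c)^{m-1}$ grows geometrically. The bound does not depend on $\phi$. $\blacksquare$

## Tails that are uniformly small

Theorem B compares values at actual points $t$. For this we need that agreement of two series up to exponent $X_k$ forces their values to be close, uniformly, for elements of $\mathcal K_{\mathbb L}$ and for the approximants alike.

**Lemma 5.** For $k\le n$ and all $j$,
$$\operatorname{ord}f_\diamond^k\psi_j^{(n)}\ge s,\qquad\text{and there is }i\text{ with }\ \operatorname{ord}(\psi_j^{(n)}-\psi_i^{(k)})\ge X_k.\tag{10}$$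
Let $\theta\in(0,1)$. If $\eta=\sum a_\beta z^\beta$ is an element of $\mathcal K_{\mathbb L}$ and $k\ge0$, or if $\eta=\psi_j^{(n)}$ and $k\le n$, then
$$\sum_{\beta\ge X_k}|a_\beta|(\theta r)^\beta\le\tau_k(\theta):=\rho\sum_{m>k}bc^mX_m\theta^{X_{m-1}}+\rho\sup_{m\ge k}\frac{bc^m\theta^{X_m}}{1-\theta}\ \xrightarrow[k\to\infty]{}\ 0.\tag{11}$$

*Proof.* If $\operatorname{ord}f_\diamond^k\psi_j^{(n)}$ were $<s<1/c$ for some $k\le n$, then (2) would give $\operatorname{ord}f_\diamond^n\psi_j^{(n)}<s$, contradicting $f_\diamond^n\psi_j^{(n)}=z^s$. So the first part of (10) holds, and (9) at level $k$, applied to $\phi=\psi_j^{(n)}$, gives the second.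

For $\eta\in\mathcal K_{\mathbb L}$, (11) follows by the computation of Step 13 restricted to exponents $\ge X_k$; only the first sum is needed. Let $\eta=\psi_j^{(n)}$. By (10), for $m\le n$ the exponents of $\eta$ below $X_m$ are exponents of some $\psi_i^{(m)}$, so by (b) there are at most $bc^mX_m$ of them. With (c), the exponents in $[X_k,X_n)$ contribute at most $\rho\sum_{k<m\le n}bc^mX_m\theta^{X_{m-1}}$. The exponents $\ge X_n$ lie in $\frac1{bq}\mathbb Z$ with $q\le c^n$, so they contribute at most
$$\rho\,\frac{\theta^{X_n}}{1-\theta^{1/(bq)}}\le\rho\,\frac{bq\,\theta^{X_n}}{1-\theta}\le\rho\,\frac{bc^n\theta^{X_n}}{1-\theta}.$$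
Here we used $1-\theta^x\ge x(1-\theta)$ for $x\in[0,1]$, which is convexity of $x\mapsto\theta^x$. Since $n\ge k$, this is covered by the supremum in (11). Finally $\tau_k(\theta)\to0$, because $c^mX_m\theta^{X_{m-1}}$ is summable and $c^m\theta^{X_m}\to0$. $\square$

We use (11) as follows. If two series $\eta,\eta'$ of the types in Lemma 5 satisfy $\operatorname{ord}(\eta-\eta')\ge X_k$, then their terms of exponent $<X_k$ agree. So $|\eta(t)-\eta'(t)|\le2\tau_k(\theta)$ whenever $|e^t|\le\theta r$.

## Evaluation is a homeomorphism onto $K_t$, and the dichotomy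

**Proof of Theorem B.**

**Step 14: $\phi(t)\in K_t$.** We show that evaluation takes values in $K_t$. Let $\phi\in\mathcal K_{\mathbb L}$. By Theorem A the series $\phi(t)$ converges normally on each $H_{\theta r}$, so it is holomorphic on $H_r$. By (9) choose $j_n$ with $\operatorname{ord}(\phi-\psi_{j_n}^{(n)})\ge X_n$. Then $|\phi(t)-\psi_{j_n}^{(n)}(t)|\le2\tau_n(\theta)$ on $H_{\theta r}$, so $\psi_{j_n}^{(n)}\to\phi$ locally uniformly on $H_r$; in particular $|\phi(t)|\le\rho$. For $k\le n$ we have
$$|F_k(e^t,\psi_{j_n}^{(n)}(t))|\le|e^t|^{sd^k}.$$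
Otherwise the point $(e^{d^kt},F_k(e^t,\psi_{j_n}^{(n)}(t)))$ would lie in the region of Lemma 1, and then $|F_n(e^t,\psi_{j_n}^{(n)}(t))|>|e^t|^{sd^n}$, which contradicts (7). Fix $k$ and let $n\to\infty$: $|F_k(e^t,\phi(t))|\le|e^t|^{sd^k}$ for every $k$. So $\phi(t)\in K_t$.

**Step 15: injectivity.** We show that distinct elements differ at every point of $H_r$. Let $\phi\ne\phi'$ in $\mathcal K_{\mathbb L}$, with approximants $\psi_{j_n}^{(n)}$, $\psi_{j'_n}^{(n)}$ as in Step 14. If $j_n=j_n'$ then $\operatorname{ord}(\phi-\phi')\ge X_n$, which fails for $n$ large. So for $n$ large $j_n\neq j'_n$, and by Lemma 3 the function $\psi_{j_n}^{(n)}-\psi_{j'_n}^{(n)}$ has no zero on $H_r$. It converges locally uniformly to $\phi(t)-\phi'(t)$, so by Hurwitz's theorem the limit has no zero or vanishes identically. To exclude the latter, write $\phi-\phi'=\sum c_\beta z^\beta$ with leading term $c_{\beta_0}z^{\beta_0}$ and, if there are further terms, next exponent $\beta_1>\beta_0$. For a fixed $x<r$ and $|z|=|e^t|\le x$,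
$$\sum_{\beta\ge\beta_1}|c_\beta||z|^\beta\le(|z|/x)^{\beta_1}\sum_\beta|c_\beta|x^\beta,$$
which is smaller than $|c_{\beta_0}||z|^{\beta_0}$ as $\operatorname{Re}t\to-\infty$. So the difference is not identically zero.

**Step 16: points of $K_t$ are limits of roots.** This is the first half of surjectivity, and an Archimedean version of Lemma 4. Let $w\in K_t$, $z=e^t$, and put
$$Q(v)=\frac{F_n(z,v)-e^{sd^nt}}{\prod_j(v-\psi_j^{(n)}(t))}.$$
By Lemma 3, $Q$ is holomorphic and zero-free on $|v|\le\rho$. On $|v|=\rho$, Lemma 1 gives $|F_n(z,v)|\ge(\rho/2)^{c^n}$, because $\rho>|z|^s$. By (4),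
$$|z|^{sd^n}\le(\rho/4)^{d^n}\le(\rho/4)^{c^n}=2^{-c^n}(\rho/2)^{c^n}\le\tfrac12(\rho/2)^{c^n}.$$
Each factor satisfies $|v-\psi_j^{(n)}(t)|\le2\rho\le1$. So $|Q|\ge\frac12(\rho/2)^{c^n}$ on $|v|=\rho$, and by the minimum principle for zero-free functions also at $v=w$. Since $w\in K_t$, $|F_n(z,w)-e^{sd^nt}|\le2|z|^{sd^n}$. Hence
$$\prod_j|w-\psi_j^{(n)}(t)|\le4|z|^{sd^n}(2/\rho)^{c^n},\qquad \min_j|w-\psi_j^{(n)}(t)|\le4^{1/c^n}\,\tfrac2\rho\,|z|^{X_n}\to0.\tag{12}$$
So $w=\lim_n\psi_{j_n}^{(n)}(t)$ for suitable $j_n$.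

**Step 17: surjectivity.** We extract a limit series in $\mathbb L$ and check that it passes through $w$. By (10), for each $k$ the elements $\psi_{j_n}^{(n)}$, $n\ge k$, fall into at most $c^k$ classes modulo $\{\operatorname{ord}\ge X_k\}$, each represented by some $\psi_i^{(k)}$. By a diagonal extraction there are a subsequence $(n_l)$, indices $i_k$ and integers $l(k)$ with
$$\operatorname{ord}\big(\psi_{j_{n_l}}^{(n_l)}-\psi_{i_k}^{(k)}\big)\ge X_k\qquad\text{for }l\ge l(k),$$
where we also take $l(k)$ so large that $n_l\ge k$ for $l\ge l(k)$. For $l,l'\ge l(k)$ the terms number $l$ and $l'$ agree up to order $X_k$. So the subsequence is Cauchy in $\mathbb L$; let $\phi$ be its limit. Then $\operatorname{ord}(\psi_{j_{n_l}}^{(n_l)}-\phi)\ge X_k$ for $l\ge l(k)$.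

By (10) with $k=0$, $\operatorname{ord}\phi\ge s$, so $|\phi|<1$. For each $k$, $\operatorname{ord}f_\diamond^k\psi_{j_n}^{(n)}\ge s$ for $n\ge k$, and $f_\diamond^k$ is continuous, so $\operatorname{ord}f_\diamond^k\phi\ge s$. Hence $\sup_k|f_\diamond^k\phi|\le e^{-s}<1$ and $\phi\in\mathcal K_{\mathbb L}$. By (11) with $\theta=|z|/r$,
$$|\psi_{j_{n_l}}^{(n_l)}(t)-\phi(t)|\le2\tau_k(\theta)\qquad\text{for }l\ge l(k).$$
Let $l\to\infty$ and then $k\to\infty$: $w=\phi(t)$. (The extraction works for any choice of the $j_n$, so it also shows that $\mathcal K_{\mathbb L}$ is not empty.)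

**Step 18: compactness and homeomorphism.** By (3) and continuity of the $f_\diamond^n$, $\mathcal K_{\mathbb L}$ is closed in $\mathbb L$; note that the condition for $n=0$ reads $\operatorname{ord}\phi\ge1/c$, so it stays inside a closed ball contained in $\{|\phi|<1\}$. Since $\mathbb L$ is complete, $\mathcal K_{\mathbb L}$ is complete. By (9) it is covered, for each $n$, by $c^n$ balls of radius $e^{-X_n}$, so it is totally bounded. Hence it is compact. If $\operatorname{ord}(\phi-\phi')\ge X_k$, then $|\phi(t)-\phi'(t)|\le2\tau_k(|e^t|/r)$ by (11), so evaluation at $t$ is continuous. By Steps 14, 15 and 17 it is a bijection onto $K_t$. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism.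

**Step 19: the dichotomy.** Let $0<|z|<r$, $|w|\le\rho$, and choose $t$ with $e^t=z$, so $t\in H_r$.

Suppose first that $|w_n|\le|z_n|^s$ for all $n$. Since $|z_n|^s=|z|^{sd^n}$, this says $w\in K_t$, so by Step 17 $(z,w)=(e^t,\phi(t))$ with $\phi\in\mathcal K_{\mathbb L}$. Conversely, any point on such a graph satisfies these inequalities by Step 14. Because $\log|z_n|<0$, they give $\log|w_n|/\log|z_n|\ge s$ whenever $w_n\ne0$ (and the ratio is $+\infty$ if $w_n=0$). So the ratio does not tend to $0$, and the second alternative is excluded.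

Otherwise $|w_k|>|z_k|^s$ for some $k$, and then the point lies on no such graph. Lemma 1, applied at $(z_k,w_k)$, gives $|w_n|\ge(|w_k|/2)^{c^{n-k}}$ for $n\ge k$, while $|w_n|\le\rho<1$. So
$$0<-\log|w_n|\le c^{n-k}\log(2/|w_k|)=O(c^n).$$
Since $\log|z_n|=d^n\log|z|$, we obtain $\log|w_n|/\log|z_n|=O((c/d)^n)\to0$. $\blacksquare$
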